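# Incidence algebras of finite posets as Calkin algebras

Throughout, $\mathbb K\in\{\mathbb R,\mathbb C\}$ is the scalar field. $\mathscr B(X,Y)$ and $\mathscr K(X,Y)$ denote the bounded and the compact linear operators, with $\mathscr B(X)=\mathscr B(X,X)$ and $\mathscr K(X)=\mathscr K(X,X)$.

## 1. Three points and five matrix entries

Take $\mathcal P=\{1,2,3\}$ with $1\le 2$ and $1\le 3$, and no other relations except $s\le s$. Look at functions $f(s,t)$ of two points that vanish unless $s\le t$. Such an $f$ is a matrix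
$$f=\begin{pmatrix} f_{11}&f_{12}&f_{13}\\0&f_{22}&0\\0&0&f_{33}\end{pmatrix}.$$
The product of two of these is again of this shape: its first row is
$$\big(f_{11}g_{11},\ f_{11}g_{12}+f_{12}g_{22},\ f_{11}g_{13}+f_{13}g_{33}\big),$$
and the remaining diagonal entries are $f_{22}g_{22}$ and $f_{33}g_{33}$. So we have a five-dimensional algebra. Let it act on $\mathbb K^3$ with the maximum norm. The operator norm is the largest row sum, $\max(|f_{11}|+|f_{12}|+|f_{13}|,\,|f_{22}|,\,|f_{33}|)$: the row sum bounds each coordinate of $fv$ when $\|v\|_\infty\le1$, and it is attained by a vector $v$ of unimodular entries which rotate the entries of the chosen row to the positive axis.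

Can this algebra be the algebra of *all* bounded operators on some Banach space $Z$, once compact operators are ignored? The shape of the matrices suggests how to look for $Z$. Put a Banach space $Z_s$ at each point $s$, let $Z=Z_1\oplus Z_2\oplus Z_3$, and let $f_{st}$ multiply some fixed map $J_{t,s}:Z_t\to Z_s$. For the products to come out right we want $J_{r,s}J_{t,r}=J_{t,s}$, and the simplest maps with this property are inclusions. So let $Z_2$ and $Z_3$ be closed subspaces of $Z_1$. An operator on $Z$ is a matrix $(T_{s,t})$ with $T_{s,t}:Z_t\to Z_s$, and we need nine things. The entries $T_{11},T_{22},T_{33}$ must be scalar plus compact. The entries $T_{12},T_{13}$ must be a scalar multiple of the inclusion plus a compact operator. The entries $T_{21},T_{31},T_{23},T_{32}$ must be compact. Can all of this be arranged, and can it be arranged for every finite poset?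

## 2. Incidence algebras, Calkin algebras, and the theorem

A *preorder* is a reflexive and transitive relation; a partial order is an antisymmetric preorder.

**Definition (incidence algebra).** For a finite preordered set $(\mathcal P,\le)$,
$$\mathcal I(\mathcal P)=\{f:\mathcal P\times\mathcal P\to\mathbb K:\ f(s,t)=0\text{ if }s\not\le t\},\qquad (f\star g)(s,t)=\sum_{s\le r\le t}f(s,r)g(r,t).$$
It acts on $(\mathbb K^{\mathcal P},\|\cdot\|_\infty)$ by $(f\cdot v)(s)=\sum_tf(s,t)v(t)$ and carries the operator norm. As in Section 1, $\|f\|=\max_s\sum_t|f(s,t)|$.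

For a chain of $n$ elements this is the algebra $\mathbb T_n$ of upper-triangular $n\times n$ matrices. For $n$ pairwise incomparable points it is $\mathbb K^n$ with the maximum norm. For the preorder on $n$ points in which $s\le t$ always holds, it is the full matrix algebra $M_n(\mathbb K)$.

**Definition (Calkin algebra).** A Banach algebra $\mathcal A$ over $\mathbb K$ is a Calkin algebra if there is a Banach space $X$ over $\mathbb K$ such that $\mathscr B(X)/\mathscr K(X)$ is isomorphic to $\mathcal A$ by a $\mathbb K$-linear, multiplicative, bounded map with bounded inverse.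

Even the one-point poset asks for something unusual. Here $\mathcal I(\mathcal P)=\mathbb K$, so we need an infinite-dimensional $X$ on which every operator is scalar plus compact. The space $c_0$ does not have this property. Let $D$ keep the even coordinates and kill the odd ones. If $D=\lambda I+K$ with $K$ compact, then $Ke_n\to0$ because $(e_n)$ is weakly null. Along the even $n$ this gives $\lambda=1$, and along the odd $n$ it gives $\lambda=0$.

For the two-element chain it is known (Kania and Laustsen) that $\mathbb T_2$ is a Calkin algebra. The question whether $\mathcal I(\mathcal P)$ is a Calkin algebra for a given finite poset $\mathcal P$ is taken from Antonio Acuaviva, "$C(K)$-spaces with few operators relative to posets", arXiv:2511.22339 (2025). The answer is yes for every $\mathcal P$.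

**Theorem 1.** There is a Banach space $X$ over $\mathbb K$ such that for every nonempty finite preordered set $\mathcal P$ there are closed subspaces $Z_s\subset X$ $(s\in\mathcal P)$, with $Z_t\subset Z_s$ if $s\le t$, having the following property. Let $Z=(\bigoplus_sZ_s)_{\ell_\infty}$, let $J_{t,s}:Z_t\to Z_s$ $(s\le t)$ be the inclusions, and for $f\in\mathcal I(\mathcal P)$ let $\Phi(f)\in\mathscr B(Z)$ be the operator with matrix entries $f(s,t)J_{t,s}:Z_t\to Z_s$ if $s\le t$, and $0$ otherwise. Then $\Phi$ is an algebra homomorphism, $\mathscr B(Z)=\Phi(\mathcal I(\mathcal P))\oplus\mathscr K(Z)$, and $f\mapsto\Phi(f)+\mathscr K(Z)$ is an isometric algebra isomorphism of $\mathcal I(\mathcal P)$ onto $\mathscr B(Z)/\mathscr K(Z)$.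

In particular $\mathcal I(\mathcal P)$ is a Calkin algebra for every finite poset $\mathcal P$, over $\mathbb R$ and over $\mathbb C$. (For $\mathcal P=\emptyset$ take the zero space.)

**Corollary 2.** Every subalgebra of $M_n(\mathbb K)$ containing all diagonal matrices (with the $\ell_\infty^n$-operator norm) is isometrically a Calkin algebra.

**Corollary 3.** For $Z$ as in Theorem 1, the nonzero closed ideals of $\mathscr B(Z)$ correspond, in an inclusion-preserving way, to the (possibly empty) sets $U\subset\{(s,t):s\le t\}$ such that $(s,t)\in U$, $s'\le s$, $t\le t'$ imply $(s',t')\in U$.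

The proof follows the method of Argyros and Haydon (Acta Math. 206 (2011)), with additional "free" coordinates built into the space. It is self-contained, and no result of that paper is used as a black box.

We use these textbook facts. A compact operator maps weakly null sequences to norm null sequences. A norm limit of finite-rank operators is compact. An operator on a finite direct sum is compact if and only if all its matrix entries are. A sequence in a closed subspace is weakly null there if and only if it is weakly null in the whole space (Hahn–Banach).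

## 3. Nested subspaces: finite codimension, complements, and what remains

Suppose for a moment that we have an infinite-dimensional $X$ with $\mathscr B(X)=\mathbb KI+\mathscr K(X)$, and try to obtain $\mathbb T_2$ from $X\oplus Y$ with $Y\subset X$ closed. Which $Y$ can work?

If $Y$ has finite codimension, let $Q:X\to Y$ be a bounded projection onto $Y$. It is not compact, since $JQ=I-(\text{finite rank})$, where $J:Y\to X$ is the inclusion. So there is a noncompact operator in the direction $X\to Y$ which should contain only compact ones. In fact all four corners are one-dimensional modulo compacts, and we get $M_2(\mathbb K)$ instead of $\mathbb T_2$.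

If $Y$ has infinite codimension, the direction $X\to Y$ is automatically fine. Let $T:X\to Y$, write $JT=\lambda I+K$, and let $q:X\to X/Y$ be the quotient map. Then $0=qJT=\lambda q+qK$, so $\lambda q$ is compact. But $q$ maps the open unit ball onto the open unit ball of the infinite-dimensional space $X/Y$, so $q$ is not compact. Hence $\lambda=0$, and $T$ is compact.

What remains is the direction $Y\to X$: every operator $T:Y\to X$ must be $\lambda J+K$. Such a $T$ need not extend to $X$, so the hypothesis on $\mathscr B(X)$ says nothing about it. If $Y$ were complemented by a projection $Q$, we could extend $T$ to $TQ$. But an infinite-dimensional complemented $Y$ of infinite codimension is impossible here, because $Q$ would not be scalar plus compact. (From $Q=\lambda I+K$, the restriction of $K$ to the range is $(1-\lambda)I$ and to the kernel is $-\lambda I$; both subspaces are infinite-dimensional, so $\lambda=1$ and $\lambda=0$.)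

So the scalar-plus-compact property must be proved directly for operators $Y\to X$, for enough subspaces $Y$ to encode a poset. It is not visible yet for which $Y$ such a proof goes through. In Section 10 we shall see exactly where it breaks for a carelessly chosen $Y$. The cure is to build into $X$ infinitely many coordinates $\varphi$ with no relation to any earlier coordinate, and to use only the conditions $x(\varphi)=0$ at such coordinates.

## 4. Theorem 1 from a space with free coordinates

Here is what the construction will deliver.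

**Proposition 4.** There are a countable set $\Gamma$, an infinite subset $F\subset\Gamma$, a closed subspace $X\subset\ell_\infty(\Gamma)$, vectors $d_\varphi\in X$ $(\varphi\in F)$ and finite-rank operators $P_n\in\mathscr B(X)$ $(n\ge1)$ such that, with
$$Y_A=\{x\in X: x(\varphi)=0\text{ for all }\varphi\in A\}\qquad(A\subset F),$$
the following hold.

* (a) For every $A\subset F$, every $T\in\mathscr B(Y_A,X)$ has the form $\lambda J+K$ with $\lambda\in\mathbb K$, $J:Y_A\to X$ the inclusion and $K$ compact.
* (b) $d_\varphi(\psi)=\delta_{\varphi\psi}$ for $\varphi,\psi\in F$, $1\le\|d_\varphi\|\le2$, and $(d_\varphi)_{\varphi\in F}$, enumerated as a sequence, is weakly null.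
* (c) $P_n(Y_A)\subset Y_A$ for all $n$ and $A$, $\sup_n\|P_n\|<\infty$, and $P_nx\to x$ for every $x\in X$.

By (b), $d_\varphi\in Y_A$ if and only if $\varphi\notin A$. Sections 5–10 prove Proposition 4. First we use it.

**Proof of Theorem 1 from Proposition 4.** Fix a nonempty finite preordered set $\mathcal P$.

**Step 1 (choosing the subspaces).** We want $Z_t\subset Z_s$ when $s\le t$, and when $s\not\le t$ we want infinitely many free coordinates that are forced to be $0$ on $Z_s$ and not on $Z_t$. Partition $F$ into infinite sets $F_\infty$ and $F_t$ $(t\in\mathcal P)$, and put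
$$A_s=\bigcup\{F_t:\ t\in\mathcal P,\ s\not\le t\},\qquad Z_s=Y_{A_s}.\tag{1}$$
Let $s\le t$. If $F_r\subset A_s$, that is, $s\not\le r$, then $t\not\le r$ by transitivity, so $F_r\subset A_t$. Hence $A_s\subset A_t$ and $Z_t\subset Z_s$. Every $Z_t$ contains all $d_\varphi$ with $\varphi\in F_\infty$.

In the example of Section 1, $A_1=\emptyset$, $A_2=F_1\cup F_3$ and $A_3=F_1\cup F_2$. So $Z_1=X$, and $Z_2,Z_3$ are cut out by two different families of free coordinates.

**Step 2 (computing each matrix entry modulo compacts).** Let $T:Z_t\to Z_s$. By Proposition 4(a), $T=\lambda J+K$ as a map into $X$.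

If $s\le t$, then $K=T-\lambda J$ takes its values in the closed subspace $Z_s$, because both $T$ and $J$ do. So $T=\lambda J_{t,s}+K$ with $K\in\mathscr K(Z_t,Z_s)$.

If $s\not\le t$, then $F_t\subset A_s$, while $F_t\cap A_t=\emptyset$ since $t\le t$. Let $\varphi\in F_t$. Then $d_\varphi\in Z_t$ and $Td_\varphi\in Z_s$, so
$$0=(Td_\varphi)(\varphi)=\lambda d_\varphi(\varphi)+(Kd_\varphi)(\varphi)=\lambda+(Kd_\varphi)(\varphi).$$
Thus $|\lambda|\le\|Kd_\varphi\|$. Along the infinite set $F_t$ the $d_\varphi$ are weakly null, so $\|Kd_\varphi\|\to0$ and $\lambda=0$. Hence $T$ is compact.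

Writing an operator on $Z$ as a matrix $(T_{s,t})$, we obtain $\mathscr B(Z)=\Phi(\mathcal I(\mathcal P))+\mathscr K(Z)$.

**Step 3 (multiplicativity).** $\Phi$ is linear. The $(s,t)$ entry of $\Phi(f)\Phi(g)$ is the sum of $f(s,r)g(r,t)J_{r,s}J_{t,r}$ over all $r$ with $s\le r$ and $r\le t$. There is no such $r$ unless $s\le t$, and then $J_{r,s}J_{t,r}=J_{t,s}$, so the entry is $(f\star g)(s,t)J_{t,s}$. Hence $\Phi(f)\Phi(g)=\Phi(f\star g)$.

**Step 4 (isometry, by testing on the common free coordinates $F_\infty$).** Inclusions have norm at most $1$, so $\|\Phi(f)\|\le\max_s\sum_t|f(s,t)|=\|f\|$. Conversely let $K\in\mathscr K(Z)$ and $s\in\mathcal P$, and choose $\theta_t$ with $|\theta_t|=1$ and $\theta_tf(s,t)=|f(s,t)|$. For $\varphi\in F_\infty$ put $z_\varphi=(\theta_td_\varphi)_{t\in\mathcal P}\in Z$. Then $\|z_\varphi\|=\|d_\varphi\|\ge1$, and the $s$-coordinate of $\Phi(f)z_\varphi$ is $\big(\sum_t|f(s,t)|\big)d_\varphi$. Therefore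
$$\|\Phi(f)+K\|\ \ge\ \frac{\|\Phi(f)z_\varphi\|-\|Kz_\varphi\|}{\|d_\varphi\|}\ \ge\ \sum_t|f(s,t)|-\|Kz_\varphi\|.$$
The family $(z_\varphi)_{\varphi\in F_\infty}$ is weakly null in $Z$, since each coordinate is, so $\|Kz_\varphi\|\to0$. As $s$ and $K$ were arbitrary, the norm of $\Phi(f)+\mathscr K(Z)$ in the quotient equals $\|f\|$. In particular $\Phi(\mathcal I(\mathcal P))\cap\mathscr K(Z)=\{0\}$ and $\Phi$ is injective, so the sum in Step 2 is direct, and $f\mapsto\Phi(f)+\mathscr K(Z)$ is an isometric algebra isomorphism onto $\mathscr B(Z)/\mathscr K(Z)$. $\square$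

**Proof of Corollary 2.** Let $\mathcal A\subset M_n(\mathbb K)$ be a subalgebra containing the diagonal matrices, with $E_{ij}$ the matrix units. If $a\in\mathcal A$, then $a_{ij}E_{ij}=E_{ii}aE_{jj}\in\mathcal A$. So $\mathcal A=\operatorname{span}\{E_{ij}:i\preceq j\}$, where $i\preceq j$ means $E_{ij}\in\mathcal A$. This relation is reflexive since $E_{ii}\in\mathcal A$, and transitive since $E_{ij}E_{jk}=E_{ik}$. Hence $\mathcal A=\mathcal I(\{1,\dots,n\},\preceq)$ isometrically, and Theorem 1 for preorders applies. $\square$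

**Proof of Corollary 3.** First we show that every nonzero closed ideal contains $\mathscr K(Z)$. By Proposition 4(c) the coordinatewise action of $P_n$ gives uniformly bounded finite-rank operators on $Z$ converging strongly to the identity. Strong convergence of a bounded sequence is uniform on compact sets, so every compact operator $K$ is the norm limit of the finite-rank operators $P_nK$. A nonzero ideal contains some $T$ with $Tz\ne0$; choose a functional $f$ with $f(Tz)=1$. For any vector $w$ and functional $g$, the rank-one operator $x\mapsto g(x)w$ is the composition of $x\mapsto g(x)z$, then $T$, then $y\mapsto f(y)w$. So the ideal contains all finite-rank operators, and if it is closed it contains $\mathscr K(Z)$.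

By Theorem 1 the closed ideals containing $\mathscr K(Z)$ therefore correspond to the ideals of the finite-dimensional algebra $\mathcal I(\mathcal P)$ (all of which are closed), with $\mathscr K(Z)$ corresponding to $\{0\}$. Let $E_{st}$ $(s\le t)$ be the matrix units in $\mathcal I(\mathcal P)$. If $a$ lies in an ideal, so does $a(s,t)E_{st}=E_{ss}aE_{tt}$; hence an ideal is the span of the matrix units it contains, indexed by a set $U$. Since $E_{s's}E_{st}E_{tt'}=E_{s't'}$ for $s'\le s\le t\le t'$, the set $U$ has the stated property. Conversely, if $U$ has this property, then multiplying $E_{st}$ with $(s,t)\in U$ by matrix units on either side gives $0$ or some $E_{s't'}$ with $(s',t')\in U$, so the span is an ideal. The empty set gives $\{0\}$. The correspondence clearly preserves inclusions. $\square$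

## 5. The index set $\Gamma$ and the space $X$

The space $X$ consists of bounded functions on a countable set $\Gamma$ arranged in layers $\Delta_1,\Delta_2,\dots$. For each $\gamma$ in layer $n+1$ there is a functional $c_\gamma^*$ that looks only at the first $n$ layers, and the value of $x$ at $\gamma$ splits as $x(\gamma)=c_\gamma^*(x)+d_\gamma^*(x)$: a predicted value plus a new increment. A vector built from layers $1,\dots,q$ is extended to later layers by the predictions alone. At a free coordinate the prediction is $0$.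

**Parameters.** Let $m_j=2^{2^{j+1}}$ $(j\ge1)$, $n_0=1$ and $n_j=m_j^2(3n_{j-1})^{2^{j+2}}$. So $m_1=16$, $m_{j+1}=m_j^2$, $m_j\ge3j$, and $n_j\ge m_j^2$ is strictly increasing.

**Notation during the recursion.** We construct finite disjoint sets $\Delta_1,\Delta_2,\dots$ and write $\Gamma_n=\Delta_1\cup\dots\cup\Delta_n$, $\Gamma_0=\emptyset$, $\Gamma=\bigcup_n\Gamma_n$. An element of $\Delta_n$ has *rank* $n$. We regard $\ell_1(\Gamma_n)$ as the functions in $\ell_1(\Gamma)$ supported on $\Gamma_n$, with unit vectors $e_\gamma^*$; for $b\in\ell_1(\Gamma)$ and $x\in\ell_\infty(\Gamma)$ we write $b(x)=\langle b,x\rangle=\sum_\gamma b(\gamma)x(\gamma)$. For $\gamma\in\Delta_{n+1}$ we define $c_\gamma^*\in\ell_1(\Gamma_n)$ and put $d_\gamma^*=e_\gamma^*-c_\gamma^*$; for $\gamma \in \Delta_1$, $c^*_\gamma=0$. By triangularity $\{d_\gamma^*:\gamma\in\Gamma_n\}$ is a basis of $\ell_1(\Gamma_n)$ for each $n$, and $\{d_\gamma^*:\gamma\in\Gamma\}$ is a basis of $\operatorname{span}\{e_\gamma^*:\gamma\in\Gamma\}$. Let $P_p^*$ be the linear map on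 this span with $P_p^*d_\gamma^*=d_\gamma^*$ if $\gamma\in\Gamma_p$ and $P_p^*d_\gamma^*=0$ otherwise ($P_0^*=0$). It is a projection onto $\ell_1(\Gamma_p)$, and $P_p^*P_q^*=P^*_{\min(p,q)}$. On $\ell_1(\Gamma_n)$ it is known as soon as $\Gamma_n$ is.

Let $B_n$ be a finite $2^{-n}$-net of the unit ball of $\ell_1(\Gamma_n)$, contained in that ball. We also choose an injective $\sigma:\Gamma\to\mathbb N$ with $\sigma(\xi)>\operatorname{rank}\xi$: once $\Delta_n$ is constructed, its finitely many elements get distinct values exceeding $n$ and all earlier values. So $\sigma|_{\Gamma_n}$ is available when $\Delta_{n+1}$ is defined.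

**The elements.** Let $\Delta_1=\{\varphi_1\}$ with $c_{\varphi_1}^*=0$; $\varphi_1$ is free. Given $\Gamma_n$, the set $\Delta_{n+1}$ consists of the following formal elements; elements of different types are regarded as distinct, and there are finitely many.

* *Free:* $\varphi_{n+1}$, with $c^*_{\varphi_{n+1}}=0$.
* *Age 1, even:* $\gamma=(n+1,j,b)$ with $j\le n+1$ even and $b\in B_n$; $c_\gamma^*=m_j^{-1}b$.
* *Age 1, odd:* $\gamma=(n+1,j,e_\eta^*)$ with $j\le n+1$ odd and $\eta\in\Gamma_n$ non-free, $\operatorname{ind}\eta\equiv2\pmod4$ and $m_{\operatorname{ind}\eta}\ge n_j^2$; $c_\gamma^*=m_j^{-1}e_\eta^*$.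
* *Age $>1$:* $\gamma=(n+1,\xi,b)$ with $\xi\in\Gamma_n$ non-free, $\operatorname{ind}\xi=j$ and $\operatorname{age}\xi<n_j$; $c_\gamma^*=e_\xi^*+m_j^{-1}(I-P^*_{\operatorname{rank}\xi})b$. If $j$ is even, $b\in B_n$. If $j$ is odd, $b=e_\eta^*$ with $\eta\in\Gamma_n$ non-free and $\operatorname{ind}\eta=4\sigma(\xi)$.

In the age-1 cases $\operatorname{ind}\gamma=j$ and $\operatorname{age}\gamma=1$. In the last case $\operatorname{ind}\gamma=\operatorname{ind}\xi$ and $\operatorname{age}\gamma=\operatorname{age}\xi+1$. Clearly $\operatorname{ind}\gamma\le\operatorname{rank}\gamma$. Let $F=\{\varphi_n:n\ge1\}$; for $\varphi\in F$ we have $e_\varphi^*=d_\varphi^*$. Non-free elements are called *weighted*. Only they have an index, so a statement about "$\operatorname{ind}\gamma$" refers to weighted $\gamma$. All weighted elements have rank at least $2$.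

**The second layer by hand.** For $n=1$ we have $\Gamma_1=\{\varphi_1\}$, which contains no weighted element. So the odd and the age $>1$ types are empty, the only even $j\le2$ is $2$, and $\Delta_2=\{\varphi_2\}\cup\{(2,2,b):b\in B_1\}$. Each $b\in B_1$ is $\beta e_{\varphi_1}^*$ with $|\beta|\le1$, and not all these $\beta$ are $0$ since $B_1$ is a $\frac12$-net. As $m_2=256$, the prediction at $(2,2,\beta e^*_{\varphi_1})$ is $\frac{\beta}{256}x(\varphi_1)$. So the extension by predictions of the function with value $1$ at $\varphi_1$ has the values $0$ at $\varphi_2$ and $\beta/256$ at $(2,2,\beta e_{\varphi_1}^*)$.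

**Chains.** A weighted $\gamma$ with $\operatorname{ind}\gamma=j$ and age $a\le n_j$ determines $\xi_1,\dots,\xi_a=\gamma$ with $\operatorname{age}\xi_r=r$, each built from the previous one, all of index $j$. Let $p_r=\operatorname{rank}\xi_r$ and $p_0=0$, so $p_0<p_1<\dots<p_a$. It also determines $b_r$ in the unit ball of $\ell_1(\Gamma_{p_r-1})$. By definition $e_{\xi_r}^*=d_{\xi_r}^*+e_{\xi_{r-1}}^*+m_j^{-1}(I-P^*_{p_{r-1}})b_r$, with $e_{\xi_0}^*=0$. Summing over $r$,
$$e_\gamma^*=\sum_{r=1}^ad_{\xi_r}^*+m_j^{-1}\sum_{r=1}^a(I-P^*_{p_{r-1}})b_r.\tag{2}$$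
If $p_{r-1}\le q<p_r$, then
$$P_q^*e_\gamma^*=e_{\xi_{r-1}}^*+m_j^{-1}(P_q^*-P^*_{p_{r-1}})b_r.\tag{3}$$
To see this, apply $P_q^*$ to (2). It fixes $d_{\xi_i}^*$ and $(I-P^*_{p_{i-1}})b_i$ for $i<r$, since these lie in $\ell_1(\Gamma_{p_{r-1}})$; by (2) for $\xi_{r-1}$ these terms add up, with the factor $m_j^{-1}$ on the latter, to $e_{\xi_{r-1}}^*$. It kills $d_{\xi_i}^*$ for $i\ge r$. For $i=r$ we have $P_q^*(I-P^*_{p_{r-1}})=P_q^*-P^*_{p_{r-1}}$. For $i>r$ we have $p_{i-1}>q$, so $P_q^*(I-P^*_{p_{i-1}})=0$.

**Lemma 5.** $\|P_q^*e_\gamma^*\|_1\le2$ for all $q\ge0$ and $\gamma\in\Gamma$.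

*Proof.* We use induction on $\operatorname{rank}\gamma$. If $\operatorname{rank}\gamma\le q$, then $P_q^*e_\gamma^*=e_\gamma^*$ has norm $1$. If $\gamma$ is free of rank $>q$, then $P_q^*e_\gamma^*=P_q^*d_\gamma^*=0$. Otherwise use (3). Since $b_r$ is in the unit ball of $\ell_1(\Gamma_{p_r-1})$ and $p_r-1<\operatorname{rank}\gamma$, the induction hypothesis gives $\|P_q^*b_r\|,\|P_{p_{r-1}}^*b_r\|\le2$. So the norm is at most $1+4/m_j\le2$. $\square$

**The space.** By Lemma 5, $P_q^*$ extends to $\ell_1(\Gamma)$ with norm $\le2$. Its adjoint on $\ell_\infty(\Gamma)$, namely $(P_qx)(\gamma)=\langle P_q^*e_\gamma^*,x\rangle$, has norm $\le2$. The properties of $P_q^*$ give $P_pP_q=P_{\min(p,q)}$ and $(P_qx)|_{\Gamma_q}=x|_{\Gamma_q}$. Since $P_q^*$ has range $\ell_1(\Gamma_q)$, the vector $P_qx$ depends only on $x|_{\Gamma_q}$. Write $P_qx=i_q(x|_{\Gamma_q})$ with $i_q:\ell_\infty(\Gamma_q)\to\ell_\infty(\Gamma)$, $\|i_q\|\le2$. Note that $i_q(u)$ agrees with $u$ on $\Gamma_q$. Let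
$$X=\overline{\textstyle\bigcup_qP_q(\ell_\infty(\Gamma))}\subset\ell_\infty(\Gamma).$$
The union is increasing and the $P_q$ are uniformly bounded finite-rank operators, so $P_q(X)\subset X$ and $P_qx\to x$ for $x\in X$. Also $\|I-P_q\|\le3$ and $\|P_q-P_p\|\le4$.

**The basis vectors.** For $\gamma\in\Delta_n$ put $d_\gamma=i_n(e_\gamma)$. Then $d_\beta^*(d_\gamma)=\delta_{\beta\gamma}$. Indeed, if $\operatorname{rank}\beta\le n$, then $d_\beta^*(d_\gamma)=e_\beta^*(e_\gamma)-c_\beta^*(e_\gamma)$, and $c_\beta^*\in\ell_1(\Gamma_{n-1})$ vanishes on $e_\gamma$. If $\operatorname{rank}\beta>n$, use $d_\gamma=P_nd_\gamma$ and $P_n^*d_\beta^*=0$.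

Let $M_n=(P_n-P_{n-1})X$. Each $x\in M_n$ satisfies $x=P_nx=i_n(x|_{\Gamma_n})$ and $x|_{\Gamma_{n-1}}=(P_{n-1}x)|_{\Gamma_{n-1}}=0$; conversely $P_nd_\gamma=d_\gamma$ and $P_{n-1}d_\gamma=i_{n-1}(0)=0$ for $\gamma\in\Delta_n$. So $M_n=\operatorname{span}\{d_\gamma:\gamma\in\Delta_n\}$. For $\gamma\in\Delta_n$, applying $P_{n-1}^*$ to $e_\gamma^*=d_\gamma^*+c_\gamma^*$ gives $c_\gamma^*=P_{n-1}^*e_\gamma^*$. Hence $d_\gamma^*=(I-P_{n-1}^*)e_\gamma^*$ and $\|d_\gamma^*\|\le3$.

**Ranges and block sequences.** For nonzero $x\in\bigcup_qP_qX$ let $\operatorname{ran}x$ be the least integer interval $E$ with $x\in\bigoplus_{n\in E}M_n$. For example, $\operatorname{ran}d_\gamma=\{\operatorname{rank}\gamma\}$. If $\operatorname{ran}x\subset(p,q]$, then $P_qx=x$ and $P_px=0$, so $x=i_q(u)$ with $u=x|_{\Gamma_q}$ vanishing on $\Gamma_p$. A *block sequence* is a sequence of nonzero vectors with $\max\operatorname{ran}x_k<\min\operatorname{ran}x_{k+1}$ for all $k$.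

**Evaluation rules.** Let $x\in\bigcup_qP_qX$ be nonzero. From the properties of $P_s^*$,
$$\langle d_\xi^*,(I-P_s)x\rangle=\begin{cases}d_\xi^*(x)&\text{if }\operatorname{rank}\xi>s,\\0&\text{otherwise,}\end{cases}\qquad d_\xi^*(x)=0\ \text{ if }\operatorname{rank}\xi\notin\operatorname{ran}x,\tag{4}$$
$$\langle(I-P_p^*)b,(I-P_s)x\rangle=\langle b,(I-P_{\max(p,s)})x\rangle.\tag{5}$$
The quantity (5) is $0$ if $b\in\ell_1(\Gamma_{p'-1})$ and $\min\operatorname{ran}x\ge p'$ for some $p'$, because $x$ and all $P_{s'}x$ vanish on $\Gamma_{p'-1}$. It is also $0$ if $\max\operatorname{ran}x\le p$, because then $P_{\max(p,s)}x=x$.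

Now let $\gamma$ be weighted, of index $h$, with chain as in (2). If $\operatorname{ran}x$ is contained in the open interval $(p_{r-1},p_r)$ for some $1\le r\le a$, then
$$((I-P_s)x)(\gamma)=m_h^{-1}\langle b_r,(I-P_{\max(s,p_{r-1})})x\rangle,\qquad\text{in particular}\quad x(\gamma)=m_h^{-1}b_r(x).\tag{6}$$
If $\min\operatorname{ran}x>p_a$, then $((I-P_s)x)(\gamma)=0$. To verify this, evaluate (2) at $(I-P_s)x$. All $d^*$-terms vanish by (4), since no $p_i$ lies in $\operatorname{ran}x$. The $b_i$-term vanishes for $i<r$, as $b_i\in\ell_1(\Gamma_{p_i-1})$ and $\min\operatorname{ran}x>p_{r-1}\ge p_i$. It vanishes for $i>r$, as $\max\operatorname{ran}x<p_r\le p_{i-1}$. In the case $\min\operatorname{ran}x>p_a$ all $b_i$-terms vanish for the first reason. Taking $s=0$ in (6) and using $P_{p_{r-1}}x=0$ gives the particular case. Formula (6) is trivially true for $x=0$.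

So a weighted coordinate reads the successive stretches $(0,p_1),(p_1,p_2),\dots$ separately, applying $m_h^{-1}b_r$ on the $r$th stretch. For even index the $b_r$ are essentially arbitrary. For odd index they are single evaluations $e_{\eta_r}^*$, and $\operatorname{ind}\eta_r$ is dictated by the past of the chain through $\sigma$.

The next lemma says that a vector whose defining finite piece avoids index $i$ stays small at all coordinates of index $i$.

**Lemma 6 (local support).** Let $v\in\ell_\infty(\Gamma_q)$, $\|v\|\le1$, and suppose that $v$ vanishes at all elements of $\Gamma_q$ of index $i$. Then $|i_q(v)(\gamma)|\le4m_i^{-1}$ for all $\gamma$ with $\operatorname{ind}\gamma=i$.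

*Proof.* If $\gamma\in\Gamma_q$, the value is $v(\gamma)=0$. Otherwise choose $r$ with $p_{r-1}\le q<p_r$. By (3) the value is $v(\xi_{r-1})+m_i^{-1}\langle(P_q^*-P_{p_{r-1}}^*)b_r,v\rangle$, the first term being absent if $r=1$. Since $\xi_{r-1}\in\Gamma_q$ has index $i$, the first term is $0$. The second is at most $4m_i^{-1}$ in modulus. $\square$

## 6. Averages of tree functions

Expanding $e_\gamma^*$ repeatedly by (2) produces a tree of weights $m_h^{-1}$. We study these trees first as plain functions on $\mathbb N$.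

**Definition (the classes $W$ and $W^{(j_0)}$).** $W$ is the smallest set of functions $g:\mathbb N\to[0,\infty)$ that contains all indicator functions $1_k$, and contains $m_h^{-1}(g_1+\dots+g_d)$ (a function of weight $m_h^{-1}$, with a node of index $h$) whenever $1\le d\le3n_h$ and $g_1,\dots,g_d\in W$ have pairwise disjoint supports. $W^{(j_0)}$ is defined likewise, using only $h\ne j_0$.

For example, $g=m_1^{-1}\big(1_1+m_2^{-1}(1_2+1_3)\big)\in W$ has weight $m_1^{-1}$ and takes the values $\frac1{16}$ at $1$ and $\frac1{16\cdot256}$ at $2$ and $3$. For each $g\in W$, with prescribed weight if one is mentioned, fix a construction tree. Its leaves correspond bijectively to the points $k$ of $\operatorname{supp}g$, and $g(k)$ is the product of the weights of the nodes above the leaf $k$. In particular $g\le1$.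

**Lemma 7.** Let $|E|=n_l$ and $A(g)=n_l^{-1}\sum_{k\in E}g(k)$.

* (i) If $g\in W$ has weight $m_i^{-1}$ with $i<l$, then $A(g)\le2m_i^{-1}m_l^{-1}$; if $i\ge l$, then $A(g)\le m_i^{-1}$. Hence $A(g)\le2m_l^{-1}$ for all $g\in W$.
* (ii) If $g\in W^{(l)}$, then $A(g)\le2m_l^{-2}$.

*Proof.* **Step 1 (there are few shallow leaves with small indices).** We claim that the number of leaves with at most $D$ nodes above them, all of index $<l$, is at most $(3n_{l-1})^D$. We use induction on $D$. If $g=1_k$, the number is $1$. Now let the root be a node of index $h$. If $D=0$ or $h\ge l$, the number is $0$. Otherwise $D\ge1$ and $h<l$; the root has at most $3n_h\le3n_{l-1}$ children, each contributing at most $(3n_{l-1})^{D-1}$ by induction. For $D\le2^{l+2}$ the number is at most $(3n_{l-1})^{2^{l+2}}=n_l/m_l^2$. Below we also use that every weight is $\le\frac12$ and that $\log_2m_l=2^{l+1}$.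

**Step 2 (part (ii): without index $l$, leaves are light or few).** Leaves with $g(k)\le m_l^{-2}$ contribute at most $m_l^{-2}$ to $A(g)$. If $g(k)>m_l^{-2}$, no node above $k$ has index $>l$, since such a node has weight at most $m_{l+1}^{-1}=m_l^{-2}$; none has index $l$ by assumption; and the number of nodes above $k$ is less than $2\log_2m_l=2^{l+2}$. By Step 1 there are at most $n_l/m_l^2$ such leaves, and they contribute at most $m_l^{-2}$.

**Step 3 (part (i): splitting off the root).** Let $i<l$ and write $g(k)=m_i^{-1}\pi_k$. Leaves with $\pi_k\le m_l^{-1}$ contribute at most $m_i^{-1}m_l^{-1}$. If $\pi_k>m_l^{-1}$, then all nodes above $k$ have index $<l$, and fewer than $2^{l+1}$ of them lie below the root, so there are at most $2^{l+1}$ in all. By Step 1 these leaves contribute at most $m_i^{-1}m_l^{-2}$. For $i\ge l$ use $g\le m_i^{-1}$. Finally, if $g=1_k$, then $A(g)\le n_l^{-1}\le m_l^{-2}$. This gives $A(g)\le2m_l^{-1}$ in all cases. $\square$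

The gap between $m_l^{-1}$ in (i) and $m_l^{-2}$ in (ii) drives the whole argument.

## 7. Rapidly increasing sequences and the basic inequality

**Definition (RIS).** Let $I\subset\mathbb N$ be an interval. A block sequence $(x_k)_{k\in I}$ is a *$C$-RIS* if $\|x_k\|\le C$ and there are strictly increasing $j_k\in\mathbb N$ with $j_{k+1}>\max\operatorname{ran}x_k$ and
$$|x_k(\gamma)|\le Cm_i^{-1}\quad\text{whenever }\operatorname{ind}\gamma=i<j_k.$$

Subsequences of a $C$-RIS are $C$-RIS after reindexing. An example is $(d_{\varphi_n})_{n\ge1}$, where $d_{\varphi_n}=i_n(e_{\varphi_n})$. The function $e_{\varphi_n}$ vanishes at all weighted elements, so Lemma 6 gives $|d_{\varphi_n}(\gamma)|\le4m_i^{-1}$ for all $\gamma$ of index $i$, for every $i$. Also $\|d_{\varphi_n}\|\le2$. So this is a $4$-RIS with $j_n=n$.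

**Lemma 8.** Let $(x_k)$ be a $C$-RIS. If $\operatorname{ind}\gamma=h<j_k$, then $|((I-P_s)x_k)(\gamma)|\le6Cm_h^{-1}$ for all $s\ge0$.

*Proof.* If $\operatorname{rank}\gamma\le s$, the value is $0$. Otherwise choose $r$ with $p_{r-1}\le s<p_r$. By (3) the value equals $x_k(\gamma)-x_k(\xi_{r-1})-m_h^{-1}\langle b_r,(P_s-P_{p_{r-1}})x_k\rangle$, the second term being absent if $r=1$. Since $\xi_{r-1}$ also has index $h$, the modulus is at most $(1+1+4)Cm_h^{-1}$. $\square$

**Proposition 9 (basic inequality).** Let $(x_k)_{k\in I}$ be a $C$-RIS, $I$ a finite nonempty interval, $\lambda_k\in\mathbb K$, $\gamma\in\Gamma$, $s\ge0$. There are $u\in\{0\}\cup\{1_k:k\in I\}$ and $g\in W\cup\{0\}$, disjointly supported in $I$, with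
$$\Big|\Big((I-P_s)\sum_{k\in I}\lambda_kx_k\Big)(\gamma)\Big|\le6C\sum_k|\lambda_k|(u+g)(k),\tag{7}$$
where $g=0$ if $\gamma$ is free, and $g=0$ or $g$ has weight $m_{\operatorname{ind}\gamma}^{-1}$ otherwise. If moreover for some $j_0$
$$\Big|\Big((I-P_s)\sum_{k\in J}\lambda_kx_k\Big)(\beta)\Big|\le6C\max_{k\in J}|\lambda_k|\quad\text{for all }\beta\text{ with }\operatorname{ind}\beta=j_0,\ s\ge0,\text{ nonempty intervals }J\subset I,\tag{H}$$
then one can take $g\in W^{(j_0)}\cup\{0\}$.

*Proof.* We use induction on $\operatorname{rank}\gamma$, simultaneously for all $s$ and all finite intervals. Condition (H) passes to subintervals of $I$.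

**Step 1 (coordinates needing no tree).** If $\gamma$ is free, then $(I-P_s^*)e_\gamma^*\in\{0,d_\gamma^*\}$. By (4), $d_\gamma^*$ is nonzero on at most one $x_k$, and there $|d_\gamma^*(x_k)|=|x_k(\gamma)|\le C$. Take $u=1_k$ for this $k$ (or $u=0$ if there is none) and $g=0$. This covers rank $1$. If (H) is assumed and $\operatorname{ind}\gamma=j_0$, take $g=0$ and $u=1_{k_0}$ with $|\lambda_{k_0}|$ maximal; then (7) is (H) with $J=I$.

Otherwise let $h=\operatorname{ind}\gamma$, with chain as in (2). Let $I^-=\{k\in I:j_k\le h\}$, an initial segment of $I$, and $I^+=I\setminus I^-$.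

**Step 2 (the vectors in $I^-$ cost one $1_k$).** If $I^-=\emptyset$, put $u=0$. Otherwise let $l=\max I^-$. For $k\in I^-$ with $k<l$ we have
$$\max\operatorname{ran}x_k<j_{k+1}\le j_l\le h=\operatorname{ind}\xi_1\le p_1,$$
so (6) with $r=1$ gives $|((I-P_s)x_k)(\gamma)|=m_h^{-1}|\langle b_1,(I-P_s)x_k\rangle|\le3Cm_h^{-1}$. These $x_k$ have disjoint nonempty ranges in $[1,j_l-1]$, so there are fewer than $j_l\le h$ of them. As $3h\le m_h$, together they contribute at most $C\max_{I^-}|\lambda_k|$. The term $k=l$ contributes at most $3C|\lambda_l|$. With $u=1_{k_0}$, where $k_0\in I^-$ and $|\lambda_{k_0}|=\max_{I^-}|\lambda_k|$, the part $I^-$ contributes at most $4C|\lambda_{k_0}|$.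

**Step 3 (sorting $I^+$ along the chain).** Let $I_0$ be the set of $k\in I^+$ for which some $p_r$, $1\le r\le a$, lies in $\operatorname{ran}x_k$. The ranges are disjoint, so $|I_0|\le a\le n_h$. Since $h<j_k$ for $k\in I^+$, Lemma 8 shows that each $k\in I_0$ contributes at most $6Cm_h^{-1}|\lambda_k|$. For $1\le r\le a$ let $I_r=\{k\in I^+:\operatorname{ran}x_k\subset(p_{r-1},p_r)\}$. These are intervals, since the ranges are successive, and they are disjoint from each other and from $I_0$. The remaining $k\in I^+$ have $\min\operatorname{ran}x_k>p_a$ and contribute $0$ by (6) and the sentence following it.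

**Step 4 (induction inside each $I_r$).** Let $I_r\ne\emptyset$ and $s_r=\max(s,p_{r-1})$. By (6), and since $b_r$ is in the unit ball of $\ell_1(\Gamma_{p_r-1})$ (where $\Gamma_{p_r-1}\ne\emptyset$ because $p_r\ge2$), there is $\eta_r\in\Gamma_{p_r-1}$ with
$$\Big|\sum_{k\in I_r}\lambda_k((I-P_s)x_k)(\gamma)\Big|\le m_h^{-1}\Big|\Big((I-P_{s_r})\sum_{k\in I_r}\lambda_kx_k\Big)(\eta_r)\Big|\le6Cm_h^{-1}\sum_k|\lambda_k|(u_r+g_r)(k).$$
The last step is the induction hypothesis for $\eta_r$, whose rank is less than $p_r\le\operatorname{rank}\gamma$; here $u_r$ and $g_r$ are disjointly supported in $I_r$. If $I_r=\emptyset$ put $u_r=g_r=0$.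

**Step 5 (assembling $g$).** Put $g=m_h^{-1}\big(\sum_{k\in I_0}1_k+\sum_{r=1}^a(u_r+g_r)\big)$. At most $a+2a=3a\le3n_h$ disjointly supported members of $W$ are involved (of $W^{(j_0)}$ under (H), in which case $h\ne j_0$). So $g=0$, or $g\in W$ (resp. $W^{(j_0)}$) has weight $m_h^{-1}$. Adding Steps 2–4 gives (7). Finally $\operatorname{supp}g\subset I^+$ is disjoint from $\operatorname{supp}u\subset I^-$. $\square$

**Corollary 10.** Let $(x_k)_{k=1}^{n_l}$ be a $C$-RIS, $\bar x=n_l^{-1}\sum_kx_k$, $s\ge0$ and $\operatorname{ind}\gamma=i$.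

* (a) If $i<l$, then $|((I-P_s)\bar x)(\gamma)|\le18Cm_i^{-1}m_l^{-1}$.
* (b) If $i>l$, then $|((I-P_s)\bar x)(\gamma)|\le12Cm_l^{-2}$.
* (c) $\|\bar x\|\le18Cm_l^{-1}$.
* (d) If (H) holds with $j_0=l$ and all $\lambda_k=1$, then $\|\bar x\|\le18Cm_l^{-2}$.

*Proof.* Apply Proposition 9 with $\lambda_k=1$, and Lemma 7 with $E=\{1,\dots,n_l\}$. The bound is $6C(A(u)+A(g))$, and $A(u)\le n_l^{-1}\le m_l^{-2}$. In (a) we get $6C(m_l^{-2}+2m_i^{-1}m_l^{-1})$, and $m_l^{-2}\le m_i^{-1}m_l^{-1}$. In (b) we get $6C(m_l^{-2}+m_i^{-1})$, and $m_i\ge m_{l+1}=m_l^2$. For (c) and (d) take $s=0$ and arbitrary $\gamma$, free ones included: the bounds are $6C(m_l^{-2}+2m_l^{-1})$ and $6C(m_l^{-2}+2m_l^{-2})$. $\square$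

**Corollary 11.** Every infinite RIS is weakly null.

*Proof.* Otherwise some functional $f$ satisfies $f(x_k)\to c\ne0$ along a subsequence, which is again a $C$-RIS. By Corollary 10(c), for every $l$ the averages of $n_l$ successive members of it have norm at most $18Cm_l^{-1}$, so $f$ of these averages is at most $18C\|f\|m_l^{-1}$ in modulus. But $f$ of averages taken far enough out is close to $c$. For large $l$ this is a contradiction. $\square$

## 8. Operators send RIS vectors almost to their multiples

**Proposition 12.** Let $Y\subset X$ be a closed subspace, $T\in\mathscr B(Y,X)$ and $(x_i)$ an infinite $C$-RIS in $Y$. Then $\operatorname{dist}(Tx_i,\mathbb Kx_i)\to0$.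

The plan is as follows. If $T$ moves the $x_i$ away from their lines, some functionals see $Tx_i$ and not $x_i$. Even coordinates collect these into vectors $z$ with a coordinate $\eta$ that sees $Tz$ and hardly sees $z$. An odd coordinate $\gamma$ then collects $n_{j_0}$ such vectors. It shows that $T$ of their average has norm at least of order $m_{j_0}^{-1}$. The coding $\sigma$ makes (H) true, so the average itself has norm of order at most $m_{j_0}^{-2}$. For large $j_0$ this contradicts the boundedness of $T$.

*Proof.* Suppose the conclusion fails. Passing to a subsequence, $\operatorname{dist}(Tx_i,\mathbb Kx_i)\ge\delta>0$ for all $i$.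

**Step 1 (functionals that see $Tx_i$ and annihilate $x_i$).** We claim that for each $i$ there are $N$ and $b$ in the unit ball of $\ell_1(\Gamma_N)$ with $b(x_i)=0$ and $b(Tx_i)\ge\delta/2$ (in particular real). Let $d_N=\min_\lambda\max_{\Gamma_N}|Tx_i-\lambda x_i|$. Suppose $d_N<\delta/2$ for all $N$. Fix $N_0$ with $x_i|_{\Gamma_{N_0}}\ne0$. For $N\ge N_0$ the minimizers $\lambda_N$ satisfy $|\lambda_N|\max_{\Gamma_{N_0}}|x_i|\le\delta/2+\|Tx_i\|$, so they are bounded and have a cluster point $\lambda$. Each fixed $\gamma$ lies in $\Gamma_N$ for all large $N$, so $|(Tx_i-\lambda x_i)(\gamma)|\le\delta/2$ for all $\gamma$. Thus $\|Tx_i-\lambda x_i\|\le\delta/2$, a contradiction. So $d_N\ge\delta/2$ for some $N$. By Hahn–Banach in $\ell_\infty(\Gamma_N)$ there is $b$ in the unit ball of $\ell_1(\Gamma_N)$ that annihilates $x_i|_{\Gamma_N}$ and takes the value $d_N$ at $Tx_i|_{\Gamma_N}$.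

**Step 2 (even coordinates collect these functionals).** We prove the following.

**Claim.** For each even $j$, $q\ge0$ and $\varepsilon>0$ there are $z=m_jn_j^{-1}\sum_{i=1}^{n_j}x_{k_i}$ $(k_1<\dots<k_{n_j})$ and $\eta\in\Gamma$ with
$$\min\operatorname{ran}z>q,\quad\operatorname{ind}\eta=j,\quad|z(\eta)|\le\varepsilon,\quad\operatorname{Re}(Tz)(\eta)\ge\delta/4,\quad\|P_qTz\|\le\varepsilon.$$

Let $\varepsilon'>0$ be small and $q_0=q$. Suppose $q_{i-1}$ is given. By Corollary 11 $(x_k)$ is weakly null, and $P_{q_{i-1}}T$ has finite rank, so we can choose $k_i$ (with $k_i>k_{i-1}$ if $i\ge2$) such that $\min\operatorname{ran}x_{k_i}>q_{i-1}$ and $\|P_{q_{i-1}}Tx_{k_i}\|\le\varepsilon'$. Take $N$ and $b$ from Step 1 for $x_{k_i}$. Choose $q_i>\max(N,\max\operatorname{ran}x_{k_i},q_{i-1},j)+1$ with $\|(I-P_{q_i-1})Tx_{k_i}\|\le\varepsilon'$ and $2^{-(q_i-1)}\le\varepsilon'$. Then $b\in\ell_1(\Gamma_{q_i-1})$, and there is $b_i\in B_{q_i-1}$ with $\|b_i-b\|\le\varepsilon'$. Let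
$$\zeta_1=(q_1,j,b_1),\qquad\zeta_i=(q_i,\zeta_{i-1},b_i)\ (2\le i\le n_j),\qquad\eta=\zeta_{n_j}.$$
These are elements of $\Gamma$: $j\le q_1$ is even, $\zeta_{i-1}\in\Gamma_{q_i-1}$, and the ages do not exceed $n_j$. The chain of $\eta$ has ranks $0,q_1,\dots,q_{n_j}$.

Since $\operatorname{ran}x_{k_i}\subset(q_{i-1},q_i)$, formula (6) gives $x_{k_i}(\eta)=m_j^{-1}b_i(x_{k_i})$. (For $i=1$ the relevant stretch is $(0,q_1)\supset(q_0,q_1)$.) So $z(\eta)=n_j^{-1}\sum_ib_i(x_{k_i})$, and $|z(\eta)|\le C\varepsilon'$ because $b(x_{k_i})=0$.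

Next write $Tx_{k_i}=y_i+e_i$ with $y_i=(P_{q_i-1}-P_{q_{i-1}})Tx_{k_i}$. Then $\|e_i\|\le2\varepsilon'$, and $y_i$ is $0$ or has range in $(q_{i-1},q_i)$. By (6), $y_i(\eta)=m_j^{-1}b_i(y_i)$, and
$$\operatorname{Re}b_i(y_i)\ge\operatorname{Re}b_i(Tx_{k_i})-2\varepsilon'\ge\delta/2-\varepsilon'\|T\|C-2\varepsilon'.$$
So $\operatorname{Re}(Tz)(\eta)\ge\delta/2-\varepsilon'\|T\|C-2\varepsilon'-2\varepsilon'm_j$. Finally $\|P_qTz\|\le2m_j\varepsilon'$, because $P_q=P_qP_{q_{i-1}}$ and $\|P_q\|\le2$. Taking $\varepsilon'$ small proves the Claim.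

**Step 3 (a dependent sequence and its odd coordinate).** Fix an odd $j_0$, put $n=n_{j_0}$, and choose $\varepsilon>0$ with $n\varepsilon\le C$ and $\varepsilon\le\delta/(64m_{j_0})$. Pick $h_1\equiv2\pmod4$ with $m_{h_1}\ge n^2$, and let $p_0=0$. For $k=1,\dots,n$, with $h_k=4\sigma(\xi_{k-1})$ if $k\ge2$, apply the Claim with $j=h_k$, $q=p_{k-1}$ and $\varepsilon$ to get $z_k,\eta_k$. Choose $p_k>\max(\operatorname{rank}\eta_k,\max\operatorname{ran}z_k,j_0,p_{k-1})$ with $\|(I-P_{p_k-1})Tz_k\|\le\varepsilon$. Let
$$\xi_1=(p_1,j_0,e_{\eta_1}^*),\qquad\xi_k=(p_k,\xi_{k-1},e_{\eta_k}^*)\ (k\ge2).$$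
These belong to $\Gamma$, since $\operatorname{ind}\eta_1=h_1$ and $\operatorname{ind}\eta_k=4\sigma(\xi_{k-1})$ meet exactly the requirements for odd index. Put $\gamma=\xi_n$. Note that $\operatorname{ran}z_k\subset(p_{k-1},p_k)$.

For $k\ge2$ we have $h_k>p_{k-1}>\max\operatorname{ran}z_{k-1}$, and $p_{k-1}>\operatorname{rank}\eta_{k-1}\ge h_{k-1}$. So $(h_k)$ increases strictly. The vector $z_k$ is $m_{h_k}$ times an average of $n_{h_k}$ members of a $C$-RIS. By Corollary 10(c), $\|z_k\|\le18C$; by Corollary 10(a) with $s=0$, $|z_k(\beta)|\le18Cm_i^{-1}$ if $\operatorname{ind}\beta=i<h_k$. Hence $(z_k)_{k\le n}$ is an $18C$-RIS with $j_k=h_k$, and a fortiori a $22C$-RIS. Also $\|(I-P_s)z_k\|\le54C$ for all $s$.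

**Step 4 (what the coding says about another odd coordinate).** Let $\operatorname{ind}\beta=j_0$, with chain $(\xi_r')_{r\le a}$, $a\le n$, ranks $p_r'$ ($p_0'=0$) and $b_r=e_{\eta_r'}^*$. We claim that if $\operatorname{ind}\eta_r'=h_k$, then $r=k$. If $r=1$, then $h_k\equiv2\pmod4$, so $k=1$, as $h_k$ is a multiple of $4$ for $k\ge2$. If $r\ge2$, then $h_k=4\sigma(\xi'_{r-1})\equiv0\pmod4$, so $k\ge2$ and $\sigma(\xi'_{r-1})=\sigma(\xi_{k-1})$. As $\sigma$ is injective, $\xi'_{r-1}=\xi_{k-1}$, and comparing ages gives $r=k$. In this case $\xi_i'=\xi_i$ and $\eta_i'=\eta_i$ for all $i<r$, because an element determines its chain.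

Let $t$ be the largest $r$ with $\operatorname{ind}\eta_r'=h_r$ ($t=0$ if there is none).

**Step 5 (verifying (H) for $(z_k)$ with constant $22C$, $\lambda_k=1$ and this $j_0$).** We bound $|((I-P_s)z_k)(\beta)|$ in three groups.

*The indices $k<t$.* By Step 4, $\xi_i'=\xi_i$ and $\eta_i'=\eta_i$ for $i<t$. So $\operatorname{ran}z_k\subset(p_{k-1},p_k)=(p'_{k-1},p'_k)$, and (6) gives
$$((I-P_s)z_k)(\beta)=m_{j_0}^{-1}\big((I-P_{\max(s,p_{k-1})})z_k\big)(\eta_k).$$
If $s<\min\operatorname{ran}z_k$, this is $m_{j_0}^{-1}z_k(\eta_k)$, of modulus at most $\varepsilon$. If $s\ge\max\operatorname{ran}z_k$, it is $0$. For the at most one other $k$, use $\|(I-P_s)z_k\|\le54C$. The total over any set of such $k$ is at most $54C+n\varepsilon\le55C$.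

*The index $k=t$.* Its contribution is at most $54C$.

*The indices $k>t$.* We use (2) term by term. By (4) a functional $d_\xi^*$ is nonzero on at most one of the block vectors whose sum, times $m_{h_k}n_{h_k}^{-1}$, is $z_k$. As $\|d_\xi^*\|\le3$ and $n_{h_k}\ge m_{h_k}^2$,
$$|d_{\xi_r'}^*((I-P_s)z_k)|\le|d_{\xi_r'}^*(z_k)|\le3Cm_{h_k}n_{h_k}^{-1}\le3Cm_{h_k}^{-1}\le3Cn^{-2}.$$
Over at most $n^2$ pairs $(r,k)$ the total is at most $3C$. By (5) the remaining terms are $m_{j_0}^{-1}\big((I-P_{\max(s,p'_{r-1})})z_k\big)(\eta_r')$. Put $i=\operatorname{ind}\eta_r'$. Then $i\ne h_k$, since otherwise $r=k$ by Step 4 and so $k\le t$. Multiplying the bounds of Corollary 10(a),(b) by $m_{h_k}$, we see that each remaining term is at most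
$$m_{j_0}^{-1}\max(18Cm_i^{-1},12Cm_{h_k}^{-1})\le18Cn^{-2}.$$
Here $m_{h_k}\ge m_{h_1}\ge n^2$. Also $m_i\ge n^2$: for $r=1$ this is part of the definition of age-1 odd elements, and for $r\ge2$ it follows from
$$i=4\sigma(\xi'_{r-1})>\operatorname{rank}\xi'_{r-1}\ge\operatorname{rank}\xi_1'>\operatorname{rank}\eta_1'\ge\operatorname{ind}\eta_1'.$$
Over at most $n^2$ pairs the total is at most $18C$.

Altogether, for any interval $J$,
$$\Big|\Big((I-P_s)\sum_{k\in J}z_k\Big)(\beta)\Big|\le(55+54+3+18)C=130C\le6\cdot22C,$$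
which is (H).

**Step 6 (comparing the average with its image).** By Corollary 10(d) with $l=j_0$,
$$\Big\|n^{-1}\sum_kz_k\Big\|\le18\cdot22\,Cm_{j_0}^{-2}=396\,Cm_{j_0}^{-2}.$$
On the other hand write $Tz_k=y_k+e_k$ with $y_k=(P_{p_k-1}-P_{p_{k-1}})Tz_k$, so $\|e_k\|\le2\varepsilon$ (the Claim was applied with $q=p_{k-1}$). By (6), $y_k(\gamma)=m_{j_0}^{-1}y_k(\eta_k)$, and $\operatorname{Re}y_k(\eta_k)\ge\delta/4-2\varepsilon$. Evaluating at $\gamma$,
$$\Big\|T\Big(n^{-1}\sum_kz_k\Big)\Big\|\ge m_{j_0}^{-1}(\delta/4-2\varepsilon)-2\varepsilon\ge\frac\delta{4m_{j_0}}-4\varepsilon\ge\frac\delta{8m_{j_0}}.$$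
So $\frac{\delta}{8m_{j_0}}\le396\,C\|T\|m_{j_0}^{-2}$, that is, $m_{j_0}\le3168\,C\|T\|/\delta$, for every odd $j_0$. This is absurd. $\square$

## 9. Weak nullness and invariance at the free coordinates

Two parts of Proposition 4 are now short.

**Lemma 13.** The sequence $(d_\varphi)_{\varphi\in F}$ is weakly null, $1\le\|d_\varphi\|\le2$, and $d_\varphi(\psi)=\delta_{\varphi\psi}$ for $\varphi,\psi\in F$. For all $A\subset F$ and $n$, $P_n(Y_A)\subset Y_A$.

*Proof.* We saw in Section 7 that $(d_{\varphi_n})$ is a $4$-RIS, so it is weakly null by Corollary 11. Since $e_\psi^*=d_\psi^*$, we have $d_\varphi(\psi)=d_\psi^*(d_\varphi)=\delta_{\varphi\psi}$. The norm bounds follow from $d_\varphi(\varphi)=1$ and $\|i_n\|\le2$. Finally $(P_nx)(\varphi)=\langle P_n^*d_\varphi^*,x\rangle$ is $x(\varphi)$ or $0$, so $P_n$ preserves $Y_A$. $\square$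

With the properties of $P_n$ from Section 5, this proves (b) and (c) of Proposition 4.

## 10. Splitting vectors inside $Y_A$

It remains to prove (a). Proposition 12 holds for every closed subspace $Y$, so one might hope for (a) with an arbitrary $Y$. The passage from RIS to all bounded block sequences is the delicate point. There one writes $x=i_q(u)$, splits $u$ into its part on small indices and its part on large indices, and extends both parts by $i_q$. The operator is defined only on $Y$, so both pieces must lie in $Y$; compactness also needs $P_n(Y)\subset Y$.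

A single condition at a weighted coordinate already spoils this. Take $\gamma=(2,2,\beta e_{\varphi_1}^*)\in\Delta_2$ with $\beta\ne0$, so that $c_\gamma^*=\frac\beta{256}e_{\varphi_1}^*$, and consider two natural conditions.

* The condition $x(\gamma)=0$ is not preserved by $P_1$. The vector $x=d_{\varphi_1}-\frac\beta{256}d_\gamma$ satisfies $x(\gamma)=\frac\beta{256}-\frac\beta{256}=0$. But $P_1x=d_{\varphi_1}$ has the value $\frac\beta{256}\ne0$ at $\gamma$.
* The condition $d_\gamma^*(x)=0$ is preserved by all $P_n$, but not by splitting. The vector $x=d_{\varphi_1}=i_2(u)$, with $u=d_{\varphi_1}|_{\Gamma_2}$, satisfies it. The restriction of $u$ to free elements and elements of index $\le1$ is $v=e_{\varphi_1}$, and $d_\gamma^*(i_2(v))=v(\gamma)-c_\gamma^*(v)=-\frac\beta{256}\ne0$.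

At a free coordinate $\varphi$ the two conditions coincide, since $c_\varphi^*=0$ and $d_\varphi^*=e_\varphi^*$. So neither difficulty occurs, and the proof goes through in $Y_A$.

**Proposition 14.** For every $A\subset F$, every $T\in\mathscr B(Y_A,X)$ has the form $\lambda J+K$, where $\lambda\in\mathbb K$, $J:Y_A\to X$ is the inclusion and $K$ is compact.

*Proof.* **Step 1 (all RIS see the same scalar).** Call a sequence seminormalized if its norms are bounded below by a positive constant. Let $(x_i)$ be an infinite seminormalized RIS in $Y_A$. By Proposition 12 there are $\mu_i$, necessarily bounded, with $Tx_i-\mu_ix_i\to0$. Let $\Lambda$ be the set of all cluster points of such $(\mu_i)$, over all seminormalized RIS in $Y_A$. We show that $|\Lambda|\le1$.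

Let $\lambda,\mu\in\Lambda$. Passing to subsequences, let $(x_i)$ and $(y_l)$ be seminormalized RIS in $Y_A$, with constants $C,C'$ and indices $j_i,j_l'$, such that $Tx_i-\lambda x_i\to0$ and $Ty_l-\mu y_l\to0$. Choose increasing $i_k,l_k$, one after the other, with
$$\max\operatorname{ran}x_{i_k}<\min\operatorname{ran}y_{l_k},\quad j'_{l_k}\ge j_{i_k},\quad\max\operatorname{ran}y_{l_k}<\min\operatorname{ran}x_{i_{k+1}},\quad j_{i_{k+1}}>\max\operatorname{ran}y_{l_k}.$$
Then $w_k=x_{i_k}+y_{l_k}$ is a $(C+C')$-RIS in $Y_A$ with indices $j_{i_k}$: if $\operatorname{ind}\gamma=i<j_{i_k}$, then also $i<j'_{l_k}$, and both estimates apply. By Proposition 12 there are $\nu_k$ with $Tw_k-\nu_kw_k\to0$, that is, $(\lambda-\nu_k)x_{i_k}+(\mu-\nu_k)y_{l_k}\to0$. Apply $P_q$ and $I-P_q$ with $q=\max\operatorname{ran}x_{i_k}$. The two summands tend to $0$ separately, and since the sequences are seminormalized, $\nu_k\to\lambda$ and $\nu_k\to\mu$. Hence $\lambda=\mu$.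

Let $\lambda$ be the element of $\Lambda$, or $\lambda=0$ if $\Lambda=\emptyset$, and put $S=T-\lambda J$. Then $Sx_i\to0$ for every infinite RIS in $Y_A$. Indeed, suppose $\|Sx_i\|\ge\varepsilon>0$ along a subsequence. This subsequence is a seminormalized RIS, so its bounded scalars $\mu_i$ have a cluster point, and every cluster point lies in $\Lambda$. If $\Lambda=\emptyset$ this is impossible. Otherwise $\mu_i\to\lambda$, so $Sx_i=Tx_i-\lambda x_i\to0$, a contradiction.

**Step 2 (splitting a block vector inside $Y_A$).** We want $Sx_k\to0$ for every bounded block sequence $(x_k)$ in $Y_A$. By scaling let $\|x_k\|\le1$, and suppose that $\|Sx_k\|\ge\varepsilon>0$ for infinitely many $k$; pass to this subsequence, so that it holds for all $k$. Let $\operatorname{ran}x_k\subset(q_{k-1},q_k]$ with $0=q_0<q_1<\cdots$, and $x_k=i_{q_k}(u_k)$ with $u_k=x_k|_{\Gamma_{q_k}}$ vanishing on $\Gamma_{q_{k-1}}$. For $N\in\mathbb N$ write $u_k=v_k^N+w_k^N$, where $v_k^N$ is the restriction of $u_k$ to the free elements and the elements of index $\le N$,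 and $w_k^N$ is the restriction to the elements of index $>N$, both extended by $0$. Put
$$y_k^N=i_{q_k}(v_k^N),\qquad z_k^N=i_{q_k}(w_k^N),\qquad x_k=y_k^N+z_k^N.$$
Both pieces have norm at most $2$. Each is $0$ or has range in $(q_{k-1},q_k]$, because $v_k^N$ and $w_k^N$ vanish on $\Gamma_{q_{k-1}}$. Both lie in $Y_A$: at $\varphi\in A\cap\Gamma_{q_k}$ their values are $v_k^N(\varphi)=u_k(\varphi)=0$ and $w_k^N(\varphi)=0$, and at $\varphi\in A\setminus\Gamma_{q_k}$ they are $d_\varphi^*(y_k^N)=d_\varphi^*(z_k^N)=0$, since $P_{q_k}^*d_\varphi^*=0$.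

**Step 3 (for fixed $N$ the pieces $y_k^N$ form a RIS).** By Lemma 6, $|y_k^N(\gamma)|\le4m_i^{-1}$ if $\operatorname{ind}\gamma=i>N$, and trivially $|y_k^N(\gamma)|\le2\le2m_Nm_i^{-1}$ if $i\le N$. Fix $N$ and discard those $k$ with $y_k^N=0$. If infinitely many $k$ remain, the remaining $y_k^N$ form a $2m_N$-RIS, with any sufficiently fast growing indices. So in all cases $Sy_k^N\to0$ as $k\to\infty$, by Step 1.

**Step 4 (for fast growing $N$ the pieces $z_k^N$ form a RIS).** Again by Lemma 6, $|z_k^N(\gamma)|\le4m_i^{-1}$ if $\operatorname{ind}\gamma=i\le N$. Choose inductively $N_1=1$, $k_1$, $N_2$, $k_2,\dots$ with $N_l>\max(q_{k_{l-1}},N_{l-1})$ for $l\ge2$, and then $k_l>k_{l-1}$ (if $l\ge2$) with $\|Sy_{k_l}^{N_l}\|<\varepsilon/2$, which is possible by Step 3. If infinitely many of the vectors $z_{k_l}^{N_l}$ are nonzero, those form a $4$-RIS with indices $N_l$, because $N_{l+1}>q_{k_l}\ge\max\operatorname{ran}z_{k_l}^{N_l}$. So $Sz_{k_l}^{N_l}\to0$ in all cases, by Step 1. Hence $\|Sx_{k_l}\|<\varepsilon$ for large $l$, a contradiction.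 Thus $Sx_k\to0$ for every bounded block sequence in $Y_A$.

**Step 5 (compactness of $S$).** Suppose $\|S(I-P_n)|_{Y_A}\|\not\to0$. Then there is $\varepsilon>0$ such that for infinitely many $n$ there are $x\in Y_A$ with $\|x\|\le1$ and $n'>n$ with $\|S(P_{n'}-P_n)x\|>\varepsilon$; here we use $P_{n'}x\to x$ and the invariance of $Y_A$ from Lemma 13. Choose these successively, with each new $n$ at least the previous $n'$. The vectors $(P_{n'}-P_n)x$ form a block sequence in $Y_A$, bounded by $4$, on which $\|S\,\cdot\|>\varepsilon$. This contradicts Step 4. So $S=\lim_nSP_n|_{Y_A}$ is a norm limit of finite-rank operators, hence compact, and $T=\lambda J+S$. $\square$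

Proposition 14 is part (a) of Proposition 4, so Theorem 1 and Corollaries 2 and 3 are proved.
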